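# A node that breaks a sign rule for Behrend-weighted Euler characteristics

## 1. Three affine spaces glued along a chain of two lines

Fix a polynomial $\varphi\in s\,\mathbb C[s]$, that is, $\varphi(0)=0$; the choice $\varphi=0$ is allowed. Take three copies of $\mathbb A^3$,
$$U_0=\mathbb A^3_{x_0,y_0,s},\qquad U_1=\mathbb A^3_{a,b,m},\qquad U_2=\mathbb A^3_{x_2,y,s},$$
and glue $U_0$ to $U_1$ along $\{y_0\neq0\}=\{a\ne0\}$, and $U_1$ to $U_2$ along $\{b\neq0\}=\{x_2\ne0\}$, by
$$a=y_0^{-1},\quad b=sy_0,\quad m=x_0y_0;\qquad\qquad x_2=b^{-1},\quad s=ab,\quad y=b\,(m-\varphi(ab)). \tag{1}$$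
Call the result $Y_\varphi$. In $U_1$ it contains the nodal curve $m=ab=0$. The $a$-axis closes up to a projective line $C_1$ in $U_0$, the $b$-axis closes up to a projective line $C_2$ in $U_2$, and $C=C_1\cup C_2$ is a proper curve with one node $p$, the origin of $U_1$. The polynomial $\varphi$ enters in one place only, the last formula of (1).

To see what $\varphi$ does, try to smooth the node: replace $ab=0$ by $ab=e$ and keep $m=0$. Toward $U_0$ nothing goes wrong, since $s=ab=e$ and $x_0=am=0$. Toward $U_2$ we get $s=e$ and $y=-\varphi(e)\,b$, which has a pole at $b=\infty$ unless $\varphi(e)=0$. So $\varphi$ is a dial that says how far the node can be smoothed: all the way if $\varphi=0$, not at all if $\varphi=s$, to order $\mu$ if $\varphi=s^\mu$.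

There is a second character at $p$. Let $Z_p\supset C$ be the subscheme with ideal $I_{Z_p}=I_C\cap\mathfrak m_p^2$. On $U_1$ an element $\alpha m+\beta ab$ of $I_C$ lies in $\mathfrak m_p^2$ iff $\alpha\in\mathfrak m_p$, so
$$I_{Z_p}|_{U_1}=(ab,\;am,\;bm,\;m^2),\qquad I_C/I_{Z_p}=\mathbb C\cdot m ,$$
and $Z_p$ is "$C$ plus one point", embedded at the node. What this geometry is for is a comparison: we shall compute the Hilbert scheme of $Y_\varphi$ at $[C]$ and at $[Z_p]$, completely and by hand. The comparison refutes a conjectured sign rule, which we now state.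

## 2. Weighted Euler characteristics of $\operatorname{Hilb}^n(Y,C)$

**Definition (curves and added points).** A *Calabi–Yau threefold* is a smooth threefold over $\mathbb C$ with trivial canonical bundle. A *Cohen–Macaulay curve* $C\subset Y$ is a one-dimensional closed subscheme whose local rings at closed points are Cohen–Macaulay of dimension one; equivalently, $\mathcal O_C$ has no nonzero section with zero-dimensional support. Let $\operatorname{Hilb}(Y)$ be the Hilbert scheme of proper subschemes of $Y$, and for $n\ge0$ put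
$$\operatorname{Hilb}^n(Y,C)=\{Z\subset Y:\ C\subset Z,\ I_C/I_Z\text{ has finite length }n\}\subset\operatorname{Hilb}(Y).$$

For example, $(m,ab)\subset\mathbb C[a,b,m]$ defines a Cohen–Macaulay curve, while $(ab,am,bm,m^2)$ does not: the class of $m$ is nonzero and is killed by $a,b,m$.

**Definition (weighted Euler characteristic).** For a constructible function $f$ on a constructible set $A$, $\int_Af\,de=\sum_{k\in\mathbb Z}k\,e(f^{-1}(k)\cap A)$, with $e$ the topological Euler characteristic. In particular $\int_Ade=e(A)$.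

**Definition (Behrend function).** For a scheme $X$ of finite type, $\nu_X:X\to\mathbb Z$ is the local Euler obstruction of the following cycle: embed $X$ locally in a smooth $M$ and, with $\pi:C_{X/M}\to X$ the normal cone, take $\sum_{C'}(-1)^{\dim\pi(C')}\operatorname{mult}(C')\,\pi(C')$ over the irreducible components $C'$ of $C_{X/M}$. We write $\nu$ for the Behrend function of $\operatorname{Hilb}(Y)$.

Two examples, straight from the definition. If $X$ is smooth of dimension $d$, then $\nu_X=(-1)^d$. If $X=\operatorname{Spec}\mathbb C[t]/(t^\mu)\subset\mathbb A^1$, the normal cone is a line over the fat point, with multiplicity $\mu$, so $\nu_X=\mu$. We shall only use the properties (B1) and (B2) of Section 4.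

**The conjecture.** Let $Y$ be a quasi-projective Calabi–Yau threefold, $C\subset Y$ a (not necessarily reduced) Cohen–Macaulay curve with proper support, such that $C_{\mathrm{red}}$ has locally toric singularities: formally locally its ideal is $(x_1,x_2)$, $(x_1,x_2x_3)$ or $(x_1x_2,x_2x_3,x_1x_3)$ in $\mathbb C[[x_1,x_2,x_3]]$. The conjecture says that for all $n\ge0$
$$\int_{\operatorname{Hilb}^n(Y,C)}\nu\,de=(-1)^n\,\nu([C])\int_{\operatorname{Hilb}^n(Y,C)}de. \tag{2}$$
The problem comes from Jim Bryan and Martijn Kool, "Donaldson-Thomas invariants of local elliptic surfaces via the topological vertex", arXiv:1608.07369 (2016).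

The conjecture is false, already for $n=1$ and $C$ a reduced nodal union of two smooth rational curves. Here are the precise statements. To have $Y_\varphi$ visibly quasi-projective, define it by equations: with $f_1=m$, $f_2=s$, $f_3=m-\varphi(s)$,
$$Y_\varphi=\{xM_0=f_1X_0,\;\; X_0M_1=f_2M_0X_1,\;\; X_1y=f_3M_1\}\subset \mathbb A^4_{x,y,s,m}\times\mathbb P^1_{[X_0:M_0]}\times\mathbb P^1_{[X_1:M_1]}, \tag{3}$$
and let $C=C_1\cup C_2$ be the fiber of $Y_\varphi\to\mathbb A^4$ over $0$. Section 3 checks that this is the gluing of Section 1.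

**Theorem 1 (counterexample).** Let $\varphi=s$, $Y=Y_\varphi$. Then $Y$ is a quasi-projective Calabi–Yau threefold and $C$ is a proper reduced nodal curve. One has $\nu([C])=1$, $e(\operatorname{Hilb}^1(Y,C))=6$, and
$$\int_{\operatorname{Hilb}^1(Y,C)}\nu\,de=-4\neq-6=(-1)^1\nu([C])\,e(\operatorname{Hilb}^1(Y,C)).$$

**Theorem 2 (what is true for $n=1$).** Let $Y$ be a smooth quasi-projective threefold and $C\subset Y$ a Cohen–Macaulay curve with proper support. Let $Z\in\operatorname{Hilb}^1(Y,C)$ with $I_C/I_Z\cong k(p)$, and suppose $p\notin C$ or $I_{Z,p}\not\subset\mathfrak m_p^2$. Then $\widehat{\mathcal O}_{\operatorname{Hilb}(Y),Z}\cong\widehat{\mathcal O}_{\operatorname{Hilb}(Y),C}[[t_1,t_2,t_3]]$, so $\nu(Z)=-\nu([C])$. Consequently, if $C$ is reduced with at most nodes (formally $(x_1,x_2x_3)$), then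
$$\int_{\operatorname{Hilb}^1(Y,C)}\nu\,de=-\nu([C])\,e(\operatorname{Hilb}^1(Y,C))+\sum_{p\ \text{node}}\bigl(\nu(Z_p)+\nu([C])\bigr),\qquad I_{Z_p}=I_C\cap\mathfrak m_p^2. \tag{4}$$

**Theorem 3 (a family).** For $C\subset Y_\varphi$ with node $p$, let $q=c_2c_3-kD$. Then
$$\widehat{\mathcal O}_{\operatorname{Hilb}(Y_\varphi),C}\cong\mathbb C[[t]]/(\varphi(t)),\qquad \widehat{\mathcal O}_{\operatorname{Hilb}(Y_\varphi),Z_p}\cong\mathbb C[[k,c_2,c_3,D]]/\bigl(\varphi(q)\cdot(k,c_2,c_3,D)\bigr).$$
If $\varphi\ne0$ vanishes to order $\mu\ge1$ at $0$, then $\nu([C])=\mu$, $\nu(Z_p)=1$ and $\int_{\operatorname{Hilb}^1(Y_\varphi,C)}\nu\,de=1-5\mu$, whereas the conjecture predicts $-6\mu$. If $\varphi=0$, then $\nu([C])=-1$, $\nu(Z_p)=1$, and the $n=1$ formula holds. So within this family the $n=1$ formula holds iff $\varphi=0$.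

Theorem 1 is the case $\varphi=s$, $\mu=1$ of Theorem 3.

## 3. The geometry of $Y_\varphi$

**Step 3.1. Charts.** We solve the equations (3) on three open sets.

On $U_0=\{X_0\neq0\}$ put $X_0=1$, $y_0=M_0$, $x_0=x$. The equations give $m=x_0y_0$ and $M_1=sy_0X_1$, so $X_1\ne0$ (otherwise $X_1=M_1=0$). Normalize $X_1=1$: then $M_1=sy_0$ and $y=f_3sy_0$, and $U_0\cong\mathbb A^3_{x_0,y_0,s}$.

On $U_1=\{M_0\ne0,\ X_1\neq0\}$ put $a=X_0/M_0$, $b=M_1/X_1$. The equations read $x=ma$, $ab=s$, $y=f_3b$, so $U_1\cong\mathbb A^3_{a,b,m}$.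

On $U_2=\{M_1\ne0\}$ put $M_1=1$, $x_2=X_1$. Then $X_0=sM_0x_2$, so $M_0\neq0$. Normalize $M_0=1$: then $x=msx_2$ and $x_2y=f_3$, so $U_2\cong\mathbb A^3_{x_2,y,s}$ with $m=\varphi(s)+x_2y$.

These sets cover: if $X_0=0$ then $M_0\neq0$, and $X_1\ne0$ or $M_1\ne0$. On the overlaps, $a=y_0^{-1}$, $b=M_1/X_1=sy_0$, $m=x_0y_0$ on $U_0\cap U_1$, and $x_2=b^{-1}$, $s=ab$, $y=b(m-\varphi(s))$ on $U_1\cap U_2$, which is (1). Moreover $U_0\cap U_2\subset U_1$, since $X_1\neq0$ on $U_0$ and $M_0\ne0$ on $U_2$. Hence $Y_\varphi$ is smooth, connected and quasi-projective.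

**Step 3.2. Trivial canonical bundle.** We extend $da\wedge db\wedge dm$. On $U_0\cap U_1$, $da=-y_0^{-2}dy_0$, and modulo $dy_0$ we have $db\equiv y_0\,ds$, $dm\equiv y_0\,dx_0$, so $da\wedge db\wedge dm=-dy_0\wedge ds\wedge dx_0$. On $U_1\cap U_2$, $b=x_2^{-1}$, $a=sx_2$ and $m=\varphi(s)+x_2y$. So $da\wedge db=-x_2^{-1}ds\wedge dx_2$, and $dm\equiv x_2\,dy$ modulo $ds,dx_2$, whence $da\wedge db\wedge dm=-ds\wedge dx_2\wedge dy$. The form extends without zeros or poles, so $K_{Y_\varphi}$ is trivial.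

**Step 3.3. The curve.** We compute $(x,y,s,m)$ in each chart, using $\varphi(0)=0$. On $U_0$ it is $(x_0,f_3sy_0,s,x_0y_0)=(x_0,s)$. On $U_1$ it is $(ma,f_3b,ab,m)=(m,ab)$, because $f_3=m-\varphi(ab)\in(m,ab)$. On $U_2$ it is $(msx_2,y,s,\varphi(s)+x_2y)=(y,s)$. So $C$ is reduced, proper, a local complete intersection (hence Cohen–Macaulay) and nodal. Globally it is $\{X_0M_1=0\}\subset\mathbb P^1\times\mathbb P^1$, with $C_1=\{M_1=0\}$ and $C_2=\{X_0=0\}$ two copies of $\mathbb P^1$ meeting at the origin $p$ of $U_1$. Note $p\notin U_0\cup U_2$. Thus $e(C)=2+2-1=3$.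

**Step 3.4. $e(Y_\varphi)=3$.** Remove $U_0=\mathbb A^3$; what is left in $U_1$ is the plane $\{a=0\}$; what is left after that is the plane $\{x_2=0\}\subset U_2$. So $e(Y_\varphi)=1+1+1=3$.

**Remark ($H^i(Y_\varphi,\mathcal O)=0$ for $i>0$; not used below).** Let $\tilde m=m-\varphi(ab)$. By (1), $V=U_0\cup U_1$, with $(m,b)=y_0(x_0,s)$, and $W=U_1\cup U_2$, with $(s,y)=b(a,\tilde m)$, are both total spaces of $\mathcal O(-1)^{\oplus2}$ over $\mathbb P^1$. So $\mathcal O_V$ and $\mathcal O_W$ have no higher cohomology, as $\operatorname{Sym}^n(\mathcal O(1)^{\oplus2})$ has none on $\mathbb P^1$. Also $V\cup W=Y_\varphi$ and $V\cap W=U_1$ is affine. By Mayer–Vietoris it remains to see that $H^0(V)+H^0(W)=\mathbb C[a,b,m]$. On $U_0$ we have $a^ib^jm^k=y_0^{\,j+k-i}s^jx_0^k$, so $a^ib^jm^k\in H^0(V)$ if $i\le j+k$. On $U_2$ we have $a^ib^j\tilde m^k=x_2^{\,i-j+k}s^iy^k$, so $a^ib^j\tilde m^k\in H^0(W)$ if $i\ge j$. If $i>j+k$, then $a^ib^jm^k=a^ib^j(\tilde m+\varphi(ab))^k$ is a combination of terms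 $a^{i+l}b^{j+l}\tilde m^{k'}$ with $i+l\ge j+l$, so it lies in $H^0(W)$.

## 4. Facts about Behrend functions and flatness over Artinian rings

**(B1)** If $g:X\to X'$ is smooth of relative dimension $n$, then $\nu_X=(-1)^ng^*\nu_{X'}$. In particular $\nu$ is étale-local, and equals $(-1)^{\dim}$ at smooth points. (Behrend, Ann. of Math. 170 (2009), Prop. 1.5.)

**(B2)** If $X=\operatorname{Crit}(f)$ for a regular function $f$ on a smooth $V$, then $\nu_X(P)=(-1)^{\dim V}(1-\chi(F_P))$, where $F_P=\{f=f(P)+\delta\}\cap B_\varepsilon(P)$, $0<|\delta|\ll\varepsilon\ll1$, is the Milnor fiber. (Same paper, using Parusiński–Pragacz.)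

Example: $\operatorname{Crit}(t^{\mu+1})$ on $\mathbb A^1$ is $\operatorname{Spec}\mathbb C[t]/(t^\mu)$; the Milnor fiber is $\mu+1$ points, and $-(1-(\mu+1))=\mu$, as in Section 2. Example: a nondegenerate quadratic form on $\mathbb C^4$ has Milnor fiber homotopy equivalent to $S^3$, and $(-1)^4(1-0)=1$, as it should be for a reduced point.

**(A)** Points of finite type $\mathbb C$-schemes with isomorphic complete local rings have a common étale neighborhood. (Artin, Publ. IHES 36 (1969), Cor. 2.6.) With (B1), $\nu$ at a point depends only on the complete local ring.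

Throughout, $A$ is an Artinian local $\mathbb C$-algebra with residue field $\mathbb C$ and (nilpotent) maximal ideal $\mathfrak m_A$; $\otimes\,\mathbb C$ means $\otimes_A\mathbb C$, "reduction" means the image after $\otimes\,\mathbb C$, and $Y_A=Y\times\operatorname{Spec}A$.

**(D)** $\widehat{\mathcal O}_{\operatorname{Hilb}(Y),Z}$ pro-represents the functor
$$D_Z(A)=\{A\text{-flat closed }Z_A\subset Y_A\text{ with special fiber }Z\}.$$
For example, if $Z$ is a point of a smooth threefold, $D_Z$ is pro-represented by $\widehat{\mathcal O}_{Y,Z}\cong\mathbb C[[t_1,t_2,t_3]]$. (The letter $D$ in Theorem 3 is a coordinate; functors always carry a subscript.)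

**(F1)** *Elements of an $A$-module $N$ that generate $N\otimes\mathbb C$, over any $A$-algebra acting on $N$, generate $N$. A map of $A$-modules with flat target that is an isomorphism after $\otimes\,\mathbb C$ is an isomorphism; so in a flat $N$, lifts of a $\mathbb C$-basis of $N\otimes\mathbb C$ form an $A$-basis. The kernel of a surjection of flat modules is flat and commutes with base change.* If $N'\subset N$ is the submodule generated, then $N/N'=\mathfrak m_A(N/N')$, and iterating gives $N/N'=0$. For $M\to N$ as stated, surjectivity follows, and for the kernel $K$ the sequence $0\to K\otimes\mathbb C\to M\otimes\mathbb C\to N\otimes\mathbb C\to0$ is exact since $N$ is flat; so $K\otimes\mathbb C=0$ and $K=0$. The last claim is the long exact $\operatorname{Tor}$ sequence.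

**(F2)** *If $N$ is $A$-flat and $u\in\operatorname{End}_A(N)$ is injective on $N\otimes\mathbb C$, then $u$ is injective and $N/uN$ is flat. In particular, lifts of a regular sequence to a flat $A$-algebra form a regular sequence, with flat quotients.* By flatness $\mathfrak m_A^iN/\mathfrak m_A^{i+1}N=(\mathfrak m_A^i/\mathfrak m_A^{i+1})\otimes_{\mathbb C}(N\otimes\mathbb C)$, and $u$ acts injectively on it. If $0\neq n\in\mathfrak m_A^iN\setminus\mathfrak m_A^{i+1}N$, then $u(n)\notin\mathfrak m_A^{i+1}N$, so $u(n)\ne0$. From $0\to N\to N\to N/uN\to0$ we get $\operatorname{Tor}_1^A(N/uN,\mathbb C)=\ker(u\otimes\mathbb C)=0$. This implies flatness: every finitely generated $A$-module has a filtration with quotients $\mathbb C$, so $\operatorname{Tor}_1^A(N/uN,-)$ vanishes on all of them.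

**(F3)** *Let $P$ be a polynomial ring over $\mathbb C$, $P_A=P\otimes A$, and let $G_i\in P_A$ lift generators $g_i$ of an ideal of $P$. If a set of generators of the syzygies of $(g_i)$ lifts to syzygies of $(G_i)$, then $P_A/(G_i)$ is $A$-flat.* Let $I=(G_i)$, and let $\sum p_iG_i\in I$ map to $0$ in $P$. The reductions of the $p_i$ form a syzygy of $(g_i)$. Subtracting a combination of lifted syzygies does not change $\sum p_iG_i$ and makes all $p_i\in\mathfrak m_AP_A$, so $\sum p_iG_i\in\mathfrak m_AI$. Thus $I\otimes\mathbb C\to P$ is injective, i.e. $\operatorname{Tor}_1^A(P_A/I,\mathbb C)=0$, and $P_A/I$ is flat as in (F2).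

## 5. One added point: $\operatorname{Hilb}^1(Y,C)$ as $\mathbb P(I_C)$

For $n=0$ the set $\operatorname{Hilb}^0(Y,C)$ is the point $[C]$ and (2) is a tautology. For $n=1$, a point $Z$ is a quotient $I_C\to k(p)$, that is, a hyperplane in $I_C\otimes k(p)$. So there is a morphism $\mathbb P(I_C)=\operatorname{Quot}^1(I_C)\to\operatorname{Hilb}(Y)$, injective on points, with image $\operatorname{Hilb}^1(Y,C)$. A bijection on points induced by a morphism preserves $e$, because in characteristic $0$ it restricts to isomorphisms over the strata of a suitable stratification.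

**Two lines with a node.** For $C\subset Y_\varphi$, the fiber of $\mathbb P(I_C)$ over a point off $C$ is one point. Over $C$ it is a $\mathbb P^1$-bundle, since $I_C/I_C^2$ is locally free of rank $2$. Hence
$$e(\operatorname{Hilb}^1(Y_\varphi,C))=(3-3)\cdot1+3\cdot2=6. \tag{5}$$

**One line, where the rule holds.** Take the open set $V=U_0\cup U_1$, the total space of $\mathcal O(-1)^{\oplus2}$ over $\mathbb P^1$, and its zero section $C_1$. The tangent space to $\operatorname{Hilb}(V)$ at $[C_1]$ is $H^0(\mathbb P^1,\mathcal O(-1)^{\oplus 2})=0$, so $[C_1]$ is a reduced isolated point and $\nu([C_1])=1$. As in (5), $e(\operatorname{Hilb}^1(V,C_1))=(2-2)+2\cdot2=4$. Since $C_1$ is smooth, Theorem 2 (nothing excluded, no nodes) gives $\nu=-1$ everywhere, so $\int\nu\,de=-4=(-1)^1\cdot1\cdot4$, as (2) predicts.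

## 6. Adding a point where $I_Z\not\subset\mathfrak m_p^2$: proof of Theorem 2

A sensible plan for (2) with $n=1$ is to show that near $Z$ the Hilbert scheme looks like the Hilbert scheme near $C$ times a smooth threefold in which the added point moves. This section carries the plan out as far as it goes. Let $Y,C,Z,p$ be as in Theorem 2.

If $p\notin C$, then $Z=C\sqcup\{p\}$, so $D_Z=D_C\times D_{\{p\}}$, and $D_{\{p\}}$ is pro-represented by $\mathbb C[[t_1,t_2,t_3]]$. This gives the isomorphism of complete local rings. From now on $p\in C$ and $I_{Z,p}\not\subset\mathfrak m_p^2$.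

**Step 6.1. Local form.** *This step finds generators of $I_C$ and $I_Z$ at $p$.* Choose $f\in I_{Z,p}\setminus\mathfrak m_p^2$. Then $S=\mathcal O_{Y,p}/f$ is regular local of dimension $2$, hence a unique factorization domain. We have $f\in I_{C,p}$, and $S/(I_{C,p}/f)=\mathcal O_{C,p}$ is Cohen–Macaulay of dimension $1$, so the ideal $I_{C,p}/(f)\subset S$ is unmixed of height one. In a UFD such an ideal is principal. So $I_{C,p}=(f,g)$ with $g\ne0$ in $S$ and $g(p)=0$; in particular $f,g$ is a regular sequence. The ideal $I_{Z,p}/(f)$ has colength one in $gS\cong S$, so it equals $g\,\mathfrak m_S$. Write $\mathfrak m_S=(y_1,y_2)$. Thus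
$$I_{C,p}=(f,g),\qquad I_{Z,p}=(f,gy_1,gy_2),\qquad g\notin I_{Z,p}. \tag{6}$$

Let $D_{C\subset Z}(A)$ be the set of pairs $C_A\subset Z_A$ with $C_A\in D_C(A)$, $Z_A\in D_Z(A)$. It maps to $D_Z$ and to $D_C$, and we study the two maps in turn.

**Step 6.2. $D_{C\subset Z}\to D_Z$ is bijective.** *This step shows that every deformation of $Z$ contains exactly one deformation of $C$.* Let $Z_A\in D_Z(A)$. On $Y\setminus p$, any $C_A\subset Z_A$ equals $Z_A$: there $\mathcal O_{Z_A}\to\mathcal O_{C_A}$ is a map of flat modules that is an isomorphism after $\otimes\,\mathbb C$, and (F1) applies.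

By flatness $I_{Z_A}\to I_Z$ is surjective, so we may lift $f$ to $f_A\in I_{Z_A,p}$. Then $S_A=\mathcal O_{Y_A,p}/f_A$ is $A$-flat by (F2), and $I'=I_{Z_A,p}/(f_A)=\ker(S_A\to\mathcal O_{Z_A,p})$ is $A$-flat with $I'\otimes\mathbb C=g\,\mathfrak m_S$. We use the following consequence of (F2). If $y_i'\in S_A$ lift $y_i$, then $y_1',y_2'$ is a regular sequence in $S_A$, and
$$h_1y_2'=h_2y_1'\ \Longrightarrow\ h_1=hy_1',\ h_2=hy_2'\ \text{ for some }h\in S_A. \tag{7}$$
Indeed $h_1y_2'\in y_1'S_A$ gives $h_1=hy_1'$, and cancelling $y_1'$ in $hy_1'y_2'=h_2y_1'$ gives $h_2=hy_2'$.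

*Existence.* Choose $H_1,H_2\in I'$ lifting $gy_1,gy_2$; they generate $I'$ by (F1). The kernel of $S_A^2\to I'$, $(u,v)\mapsto uH_1+vH_2$, is $A$-flat with reduction $\ker(S^2\to g\,\mathfrak m_S)=S\cdot(y_2,-y_1)$. So it contains a lift $(y_2',-y_1')$ of $(y_2,-y_1)$, that is, $H_1y_2'=H_2y_1'$. By (7), $H_i=Gy_i'$ for some $G\in S_A$. Reducing, $G_0y_1=gy_1$ in the domain $S$, so $G$ reduces to $g$. Lift $G,y_1',y_2'$ to $\mathcal O_{Y_A,p}$, and from here on let $g,y_i$ denote the reductions of these lifts; this changes $g,y_i$ only by multiples of $f$.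

On a small open neighborhood $V$ of $p$ all these elements are defined, $I_{Z_A}=(f_A,Gy_1',Gy_2')$, $I_C=(f,g)$, and $V(f,y_1,y_2)=\{p\}$. On $V$ put $I_{C_A}=(f_A,G)\supset I_{Z_A}$; it reduces to $I_C$. The quotient is flat at $p$ by (F2), since $f,g$ is a regular sequence in $\mathcal O_{Y,p}$. On $V\setminus p$ the ideal $(f_A,y_1',y_2')$ is the unit ideal (it is so after reduction), so locally $G$ is a combination of $Gf_A,Gy_1',Gy_2'$ and $I_{C_A}=I_{Z_A}$, with flat quotient. So $C_A$ glues with $Z_A|_{Y\setminus p}$ to an element of $D_C(A)$ contained in $Z_A$.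

*Uniqueness.* Let $C_A'\subset Z_A$ be another choice. Then $f_A\in I_{C_A',p}$, and $I_{C_A',p}/(f_A)\subset S_A$ is flat with reduction $gS$. So it equals $(g')$ for a lift $g'$ of $g$, and $g'$ is a nonzerodivisor by (F2). As $Gy_i'\in I'\subset(g')$, write $Gy_i'=g's_i$. Then $g's_1y_2'=Gy_1'y_2'=g's_2y_1'$, so $s_1y_2'=s_2y_1'$ and $s_i=hy_i'$ by (7). Cancelling $y_1'$ in $Gy_1'=g'hy_1'$ gives $G=g'h$. Reducing, $h\mapsto1$, so $h$ is a unit and $C_A'=C_A$ at $p$. Off $p$ both equal $Z_A$.

**Step 6.3. Pairs as homomorphisms.** *This step describes all $Z_A$ containing a given $C_A$.* It uses only that $I_{C,p}=(f,g)$ with $f,g$ a regular sequence, $f\in I_{Z,p}$, $g\notin I_{Z,p}$. Let $C_A\subset Z_A$ be a pair, and let $g_A\in I_{C_A,p}$ lift $g$. The module $I_{C_A}/I_{Z_A}=\ker(\mathcal O_{Z_A}\to\mathcal O_{C_A})$ is $A$-flat with reduction $I_C/I_Z=k(p)$, of which the class of $g$ is a basis. By (F1) it is $A$-free on the class of $g_A$, and $\mathcal O_{Y_A,p}$ acts on it through an $A$-algebra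 map $p_A:\mathcal O_{Y_A,p}\to A$ reducing to evaluation at $p$. So $I_{Z_A}$ is the kernel of a unique $p_A$-linear map
$$\psi:I_{C_A,p}\to A,\qquad\psi(g_A)=1,$$
and $\psi$ reduces to $\psi_0:I_{C,p}\to k(p)$, $f\mapsto0$, $g\mapsto1$. Conversely, let $p_A$ reduce to evaluation at $p$ and let $\psi:I_{C_A,p}\to A$ be $p_A$-linear with $\psi(g_A)=1$, reducing to $\psi_0$. Let $I_{Z_A}$ be the kernel of the induced map from $I_{C_A}$ to the skyscraper sheaf $A$ at $p$. Then $\mathcal O_{Z_A}$ is an extension of $\mathcal O_{C_A}$ by $A$, hence $A$-flat, and tensoring $0\to I_{Z_A}\to I_{C_A}\to A\to0$ with $\mathbb C$ shows that its special fiber has ideal $\ker\psi_0=I_Z$.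

Finally, lifts $f_A,g_A$ of $f,g$ to $I_{C_A,p}$ generate it by (F1) and form a regular sequence by (F2). So $\alpha f_A+\beta g_A=0$ forces $(\alpha,\beta)=\gamma(g_A,-f_A)$. Hence a $p_A$-linear $\psi$ with $\psi(g_A)=1$, $\psi(f_A)=w$ exists iff
$$p_A(f_A)=p_A(g_A)\,w. \tag{8}$$

**Step 6.4. $D_{C\subset Z}\to D_C$ is smooth.** *This step lifts the added point whenever the curve has been lifted.* Let $(C_A\subset Z_A)\in D_{C\subset Z}(A)$, let $A'\to A$ be a surjection and $C_{A'}\in D_C(A')$ a lift of $C_A$. Factoring $A'\to A$, we may assume that its kernel $J$ satisfies $\mathfrak m_{A'}J=0$. Choose $f_A\in I_{Z_A,p}$ lifting $f$, so $\psi(f_A)=0$ and $p_A(f_A)=0$ by (8), and $g_A$ as above. Since $I_{C_{A'},p}\otimes_{A'}A=I_{C_A,p}$, we can lift $f_A,g_A$ to $f',g'\in I_{C_{A'},p}$.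

We lift $p_A$ to $p_{A'}$ with $p_{A'}(f')=0$. Fix $\widehat{\mathcal O}_{Y,p}\cong\mathbb C[[x_1,x_2,x_3]]$. An $A$-algebra map $\mathcal O_{Y_A,p}\to A$ reducing to evaluation at $p$ is a triple $t\in\mathfrak m_A^3$ (the images of the $x_i$). Let $F'\in A'[[x_1,x_2,x_3]]$ be the image of $f'$; its reduction is $f$. As $f\notin\mathfrak m_p^2$, we may assume $\partial_1f(0)\ne0$. Lift the triple of $p_A$ to $t'\in\mathfrak m_{A'}^3$; then $F'(t')\in J$. For $\varepsilon\in J$ we have $\varepsilon^2=0$ and $\varepsilon\,\mathfrak m_{A'}=0$, so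
$$F'(t_1'+\varepsilon,t_2',t_3')=F'(t')+\varepsilon\,\partial_1F'(t')=F'(t')+\varepsilon\,\partial_1f(0),$$
and $\varepsilon=-F'(t')/\partial_1f(0)$ gives a map $p_{A'}$ with $p_{A'}(f')=0$.

By (8) over $A'$ with $w=0$, the rule $\psi'(\alpha f'+\beta g')=p_{A'}(\beta)$ is a well-defined $p_{A'}$-linear map. It lifts $\psi$ and reduces to $\psi_0$, and by Step 6.3 it defines $Z_{A'}\in D_Z(A')$. Tensoring $0\to I_{Z_{A'}}\to I_{C_{A'}}\to A'\to0$ with $A$ gives $I_{Z_{A'}}\otimes_{A'}A=\ker\psi=I_{Z_A}$. So $(C_{A'}\subset Z_{A'})$ lifts $(C_A\subset Z_A)$.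

**Step 6.5. The fiber over the constant curve.** *This step finds the relative dimension.* Let $F(A)$ be the set of pairs with $C_A=C\times\operatorname{Spec}A$. Take $f_A=f$, $g_A=g$ in Step 6.3 and $w=\psi(f)\in\mathfrak m_A$. By (8), $F(A)$ is the set of pairs $(p_A,w)$ with $p_A(f)=p_A(g)w$, so $F$ is pro-represented by
$$\widehat{\mathcal O}_{Y,p}[[u]]/(f-gu). \tag{9}$$
Since $f\notin\mathfrak m_p^2$ while $gu$ lies in the square of the maximal ideal of $\widehat{\mathcal O}_{Y,p}[[u]]$, the ring (9) is regular of dimension $3$.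

**Step 6.6. The complete local ring.** Put $R_Z=\widehat{\mathcal O}_{\operatorname{Hilb}(Y),Z}$ and $R_C=\widehat{\mathcal O}_{\operatorname{Hilb}(Y),C}$. By Step 6.2, $D_{C\subset Z}\cong D_Z$ is pro-represented by $R_Z$. By Step 6.4 the induced map $R_C\to R_Z$ is formally smooth, so $R_Z\cong R_C[[t_1,\dots,t_d]]$ (Schlessinger). By Step 6.5, $R_Z\otimes_{R_C}\mathbb C=\mathbb C[[t_1,\dots,t_d]]$ is regular of dimension $3$, so $d=3$.

In both cases ($p\notin C$ and $p\in C$), $R_Z$ is the complete local ring of $\operatorname{Hilb}(Y)\times\mathbb A^3$ at $([C],0)$, so (A) and (B1) give $\nu(Z)=(-1)^3\nu([C])=-\nu([C])$.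

**Step 6.7. Nodal curves.** *This step lists the $Z$ that escape.* Let $C$ be reduced with at most nodes. At a smooth point $p$ of $C$, $I_C=(u,v)$ with $u,v$ part of a regular system of parameters of $\mathcal O_{Y,p}$, and every $I_Z$ contains a nontrivial combination $\alpha u+\beta v\notin\mathfrak m_p^2$. At a node, formally $I_C=(x_1,x_2x_3)$ and $I_Z=\mathfrak m_pI_C+(\alpha x_1+\beta x_2x_3)$ with $(\alpha,\beta)\ne0$, which is contained in $\mathfrak m_p^2$ iff $\alpha=0$. In that case $I_Z=(x_2x_3)+\mathfrak m_px_1=I_C\cap\mathfrak m_p^2$, i.e. $Z=Z_p$. So $\nu=-\nu([C])$ on $\operatorname{Hilb}^1(Y,C)$ except possibly at the finitely many points $Z_p$, and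
$$\int_{\operatorname{Hilb}^1(Y,C)}\nu\,de=-\nu([C])\bigl(e(\operatorname{Hilb}^1(Y,C))-\#\{\text{nodes}\}\bigr)+\sum_{p\ \text{node}}\nu(Z_p),$$
which is (4). This proves Theorem 2. $\blacksquare$

## 7. The cone $ab=mu$ and the skew lines at $Z_p$

At $Z_p\subset Y_\varphi$ the plan of Section 6 stops, and one can say where. Every $f\in I_{Z_p,p}$ lies in $\mathfrak m_p^2$, so no quotient $\mathcal O_{Y,p}/f$ is regular. Steps 6.3 and 6.5 (up to (9)) still make sense with $f=ab$, $g=m$: they only need $I_{C,p}=(f,g)$ with a regular sequence, $f\in I_{Z_p,p}$ and $g\notin I_{Z_p,p}$. The fiber of $D_{C\subset Z_p}\to D_C$ over the constant curve is then pro-represented by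
$$\mathbb C[[a,b,m,u]]/(ab-mu),$$
the cone over a smooth quadric surface, which is three-dimensional but singular. So $D_{C\subset Z_p}\to D_C$ is not smooth. Worse, Step 6.2 used that $S$ is regular, and there is a geometric reason to doubt its conclusion. Consider, in $U_1$, two lines that move apart:
$$(b,m)\cap(a,m-r)=\bigl(ab,\ am,\ b(m-r),\ m(m-r)\bigr)\qquad(r\neq0). \tag{10}$$
(The two ideals are comaximal, as their sum contains $r$, so the intersection is the product.) At $r=0$ the right side is the ideal of $Z_p$. So two skew lines, which carry no added point at all, degenerate to $Z_p$: the extra point of $Z_p$ can be spent on separating the branches.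

The way past this is not to look for $C_A$ inside $Z_A$ at all. We deform $Z_p$ directly, by equations in the one chart $U_1$, and let the two ends $U_0$ and $U_2$ impose conditions. The separation parameter $r$ of (10) will survive, and the gluing (1) will tie it to the node-smoothing parameter $e$ by $r=\varphi(e)$.

## 8. Gluing conditions, and the deformations of $C$ in $Y_\varphi$

Let $Z\in\{C,Z_p\}$, $Z_A\in D_Z(A)$, $R=\mathcal O_{Z_A}(U_1)$, $R_0=R\otimes\mathbb C$.

**Step 8.1. Everything is decided in $U_1$.** *This step turns a global deformation into a ring $R$ with two conditions.* Since $p\notin U_0\cup U_2$, we have $Z\cap U_0=\operatorname{Spec}\mathbb C[y_0]$ and $Z\cap U_2=\operatorname{Spec}\mathbb C[x_2]$. For any flat deformation $R$ of $R_0$ as a quotient of $A[a,b,m]$, the localization $R_a$ is flat with $R_a\otimes\mathbb C=\mathbb C[a^{\pm1}]$ (once $a$ is invertible, $ab=0$ and $m=0$ or $am=0$ kill $b$ and $m$). So $A[a^{\pm1}]\to R_a$ is an isomorphism by (F1). Likewise $A[b^{\pm1}]\cong R_b$.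 In the same way $\mathcal O_{Z_A}(U_0)=A[y_0]$ and $\mathcal O_{Z_A}(U_2)=A[x_2]$, with $y_0=a^{-1}$ and $x_2=b^{-1}$ on overlaps. Since $A[y_0]\to A[a^{\pm1}]=R_a$ is injective, the ideal of $Z_A\cap U_0$ is the kernel of $A[x_0,y_0,s]\to R_a$; so $Z_A\cap U_0$ is determined by $R$. Similarly for $U_2$.

*Claim.* A flat deformation $R=A[a,b,m]/I_1$ of $R_0$ comes from some (then unique) $Z_A\in D_Z(A)$ iff
$$\begin{aligned}\text{(E0)}\quad& s=ab\ \text{ and }\ x_0=am\ \text{ lie in } A[a^{-1}]\subset R_a,\\ \text{(E2)}\quad& s=ab\ \text{ and }\ y=b(m-\varphi(s))\ \text{ lie in } A[b^{-1}]\subset R_b.\end{aligned}\tag{11}$$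
Necessity is clear, since $s,x_0$ restrict from $\mathcal O_{Z_A}(U_0)=A[a^{-1}]$, and $s,y$ from $\mathcal O_{Z_A}(U_2)=A[b^{-1}]$. Conversely, under (E0) the map $A[x_0,y_0,s]\to R_a$ has image $A[a^{-1}]$. Its kernel defines an $A$-flat closed subscheme of $U_0\times\operatorname{Spec}A$. Its special fiber is $Z\cap U_0$, because $am$ and $ab$ vanish in $(R_0)_a$, and inverting $y_0$ shows that it agrees with $\operatorname{Spec}R$ on $U_0\cap U_1$. The same works for $U_2$: $ab$ and $b(m-\varphi(ab))$ vanish in $(R_0)_b$. On $U_0\cap U_2\subset U_1$ both agree with $\operatorname{Spec}R$, so the pieces glue.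

Since $m=x_0a^{-1}$ and $b=sa^{-1}$ in $R_a$, and $m=\varphi(s)+yb^{-1}$ and $a=sb^{-1}$ in $R_b$, conditions (11) imply
$$\text{in }R_a:\ m,\,b\in a^{-1}A[a^{-1}];\qquad\text{in }R_b:\ m\in A[b^{-1}],\ a\in b^{-1}A[b^{-1}]. \tag{12}$$

**Step 8.2. The ring at $[C]$.** *This step makes the pole computation of Section 1 rigorous.* For $Z=C$, $R_0=\mathbb C[a,b]/(ab)$ has basis $1,a^i,b^i$ $(i\ge1)$, so by (F1) these form an $A$-basis of $R$. Write $m=n+\sum\alpha_ia^i+\sum\beta_ib^i$, a finite sum. In $R_a$, (12) puts $m$ and all $b^i$ in $a^{-1}A[a^{-1}]$, so $n+\sum\alpha_ia^i\in a^{-1}A[a^{-1}]$ and $n=\alpha_i=0$. In $R_b$, $m=\sum\beta_ib^i\in A[b^{-1}]$ gives $\beta_i=0$. So $m=0$.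

Write $ab=e+\sum\alpha_ia^i+\sum\beta_ib^i$. In $R_a$, $ab=s$ and the $b^i$ lie in $A[a^{-1}]$, so $\alpha_i=0$; in $R_b$, $s\in A[b^{-1}]$ gives $\beta_i=0$. So $ab=e$, with $e\in\mathfrak m_A$ unique. The surjection $A[a,b,m]/(m,ab-e)\to R$ is an isomorphism after $\otimes\,\mathbb C$, and $R$ is flat, so it is an isomorphism by (F1).

Conversely, for $e\in\mathfrak m_A$ the ring $A[a,b]/(ab-e)$ is $A$-free on $1,a^i,b^i$. (E0) holds, since $s=e$ and $x_0=0$. In (E2), $s=e$ and $y=-\varphi(e)b$, so (E2) holds iff $\varphi(e)=0$. Thus $D_C(A)=\{e\in\mathfrak m_A:\varphi(e)=0\}$, functorially in $A$, and by (D)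
$$\widehat{\mathcal O}_{\operatorname{Hilb}(Y_\varphi),C}\cong\mathbb C[[e]]/(\varphi(e)). \tag{13}$$

## 9. The deformations of $Z_p$ in $Y_\varphi$

**Step 9.1. Normal form of the equations.** *This step bounds which monomials can occur in a deformation.* For $Z=Z_p$, $R_0=\mathbb C[a,b,m]/(ab,am,bm,m^2)$ has basis $1,m,a^i,b^i$ $(i\ge1)$, and by (F1) these form an $A$-basis of $R$. Expand $ab,am,bm,m^2\in R$ in it; the coefficients lie in $\mathfrak m_A$, since these elements vanish in $R_0$. By (12), $1,m,b^i$ lie in $A[a^{-1}]$ inside $R_a$, and $1,m,a^i$ lie in $A[b^{-1}]$ inside $R_b$. So an element of $R$ whose image lies in $A[a^{-1}]\subset R_a$ has no $a^i$-terms, and one whose image lies in $A[b^{-1}]\subset R_b$ has no $b^i$-terms. Now: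

* $ab=s$ lies in $A[a^{-1}]\subset R_a$ and in $A[b^{-1}]\subset R_b$: no $a^i$, no $b^i$.
* $am=x_0\in A[a^{-1}]$ in $R_a$, and $am\in A[b^{-1}]$ in $R_b$ by (12): no $a^i$, no $b^i$.
* $bm\in A[a^{-1}]$ in $R_a$ by (12): no $a^i$. In $R_b$ we only know $bm\in bA[b^{-1}]$: no $b^i$ with $i\ge2$, but $b$ itself may occur.
* $m^2\in A[a^{-1}]$ in $R_a$ and $m^2\in A[b^{-1}]$ in $R_b$: no $a^i$, no $b^i$.

So in $R$ we have $G_1=G_2=G_3=G_4=0$ with uniquely determined coefficients in $\mathfrak m_A$:
$$G_1=ab-e-km,\quad G_2=am-c_2m-e_2,\quad G_3=bm-c_3m-e_3-rb,\quad G_4=m^2-dm-e_4. \tag{14}$$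
If $R=A[a,b,m]/I_1$, then $I_1\otimes\mathbb C=I_{Z_p}|_{U_1}$ by flatness of $R$. The $G_i$ lift its generators, so they generate $I_1$ by (F1). In particular the coefficients determine $R$, hence $Z_A$. The family (10) is the case $d=r$, all other coefficients $0$.

**Step 9.2. Flatness.** *This step finds which coefficients in (14) are allowed.* Let $(g_1,g_2,g_3,g_4)=(ab,am,bm,m^2)$. The syzygies of these monomials are generated by those of pairs, and four of them suffice:
$$mg_1-bg_2,\qquad mg_1-ag_3,\qquad mg_2-ag_4,\qquad mg_3-bg_4.$$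
Of the other two, $bg_2-ag_3$ is the second minus the first, and $m^2g_1-abg_4=m(mg_1-bg_2)+b(mg_2-ag_4)$.

We reduce the corresponding combinations of the $G_i$ by replacing $ab,am,bm,m^2$ through (14); each replacement subtracts a multiple of a $G_i$ with multiplier in $\mathfrak m_A$. First,
$$mG_1-bG_2=-em-km^2+c_2\,bm+e_2b\equiv(c_2c_3-e-kd)\,m+(c_2r+e_2)\,b+(c_2e_3-ke_4).$$
Second,
$$mG_1-aG_3=-em-km^2+c_3\,am+e_3a+r\,ab\equiv(c_2c_3-e-kd+rk)\,m+e_3\,a+(c_3e_2-ke_4+re).$$
Third, where the terms $\pm c_2d\,m$ cancel,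
$$mG_2-aG_4=-c_2m^2-e_2m+d\,am+e_4a\equiv-e_2\,m+e_4\,a+(de_2-c_2e_4).$$
Fourth, where $-c_3d+(d-r)c_3=-rc_3$,
$$mG_3-bG_4=-c_3m^2-e_3m+(d-r)\,bm+e_4b\equiv(-e_3-rc_3)\,m+\bigl((d-r)r+e_4\bigr)b+\bigl((d-r)e_3-c_3e_4\bigr).$$

If $R$ is flat, the four right-hand sides are zero in $R$. Since $1,m,a,b$ are part of an $A$-basis, all their coefficients vanish. Conversely, if all coefficients vanish, the four generating syzygies lift, and $A[a,b,m]/(G_i)$ is flat by (F3).

Now read off the equations. The $a$-coefficients give $e_3=e_4=0$, and the $m$-coefficient of the third gives $e_2=0$. Then the first gives $rc_2=0$ and $e=c_2c_3-kd$; comparison with the second gives $rk=0$; the fourth gives $rc_3=0$ and $r(d-r)=0$. The constant terms vanish, except for $re=0$ from the second, which follows from $re=rc_2c_3-rkd$. So flatness is equivalent to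
$$e_2=e_3=e_4=0,\qquad e=c_2c_3-kd,\qquad rc_2=rc_3=rk=r(d-r)=0. \tag{15}$$
In the coordinates $(k,c_2,c_3,D,r)$ with $D=d-r$, the last conditions say $r\cdot(k,c_2,c_3,D)=0$: the hyperplane $r=0$ together with the $r$-axis, and the $r$-axis is the family (10).

**Step 9.3. Extension to $U_0$ and $U_2$.** *This step imposes (11).* Assume (15). In $R_a$, $(a-c_2)m=0$, and $a-c_2$ is a unit since $c_2$ is nilpotent. So $m=0$, $s=ab=e+km=e\in A$ and $x_0=am=0$: (E0) holds automatically. In $R_b$, $(b-c_3)m=rb=r(b-c_3)$ because $rc_3=0$, and $b-c_3$ is a unit. So $m=r$: the second branch sits at height $r$. Hence $s=e+kr=e\in A$ and $y=b(m-\varphi(s))=(r-\varphi(e))\,b$. Since $R_b=A[b^{\pm1}]$, (E2) holds iff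
$$r=\varphi(e). \tag{16}$$

**Step 9.4. The complete local ring.** *This step eliminates the redundant coefficients.* Put $D=d-r$ and $q=c_2c_3-kD$. Given (15), $e=c_2c_3-kD-kr=q$, so (16) reads $r=\varphi(q)$ and the remaining conditions are $\varphi(q)k=\varphi(q)c_2=\varphi(q)c_3=\varphi(q)D=0$. Conversely, let $(k,c_2,c_3,D)\in\mathfrak m_A^4$ satisfy these four equations. Put $r=\varphi(q)\in\mathfrak m_A$, $d=D+r$, $e=q$, $e_2=e_3=e_4=0$. Then $c_2c_3-kd=q-kr=q=e$ and $r(d-r)=rD=0$, so (15) and (16) hold. Over such data $A[a,b,m]/(G_i)$ is flat by Step 9.2, satisfies (11) by Step 9.3, and so comes from $D_{Z_p}(A)$ by Step 8.1. The coefficients are uniquely determined and compatible with base change, hence, functorially in $A$,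
$$D_{Z_p}(A)=\{(k,c_2,c_3,D)\in\mathfrak m_A^4:\ \varphi(q)k=\varphi(q)c_2=\varphi(q)c_3=\varphi(q)D=0\},$$
$$\widehat{\mathcal O}_{\operatorname{Hilb}(Y_\varphi),Z_p}\cong\mathbb C[[k,c_2,c_3,D]]/\bigl(\varphi(q)\cdot(k,c_2,c_3,D)\bigr),\qquad q=c_2c_3-kD. \tag{17}$$

**Remark (a deformation of $Z_p$ containing no deformation of $C$).** Let $\varphi=s$, $A=\mathbb C[t]/(t^3)$, $k=D=0$, $c_2=c_3=t$. Then $q=t^2$ and $t\,q=0$, so this is a point of $D_{Z_p}(A)$, with $e=r=d=t^2$; in $U_1$ its equations are $ab=t^2$, $am=tm$, $bm=tm+t^2b$, $m^2=t^2m$. By Step 8.2 the only element of $D_C(A)$ has ideal $(m,ab)$ in $U_1$, and this ideal does not contain $ab-t^2$. So the conclusion of Step 6.2 fails at $Z_p$.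

## 10. Behrend function values and the integrals

**Step 10.1. $\nu([C])$.** Let $\Phi(t)=\int_0^t\varphi$. By (13), the complete local ring at $[C]$ is that of $\operatorname{Crit}(\Phi)\subset\mathbb A^1$ at $0$. If $\varphi$ has order $\mu$ at $0$, $1\le\mu<\infty$, then $\Phi$ has order $\mu+1$ and its Milnor fiber is $\mu+1$ points. By (A) and (B2), $\nu([C])=-(1-(\mu+1))=\mu$. If $\varphi=0$, then $[C]$ is a smooth point of dimension $1$ and $\nu([C])=-1$.

**Step 10.2. $\nu(Z_p)$.** The partial derivatives of $q$ in $k,c_2,c_3,D$ are $-D,c_3,c_2,-k$. So the partial derivatives of $\Phi\circ q$ are $\varphi(q)$ times these, and (17) is the complete local ring of $\operatorname{Crit}(\Phi\circ q)\subset\mathbb A^4$ at $0$.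

Suppose $1\le\mu<\infty$. Near $0\in\mathbb C$ we have $\Phi=\tau^{\mu+1}$ with $\tau$ a local analytic coordinate. In a small ball $B_\varepsilon\subset\mathbb C^4$, the set $\Phi\circ q=\delta$ is the disjoint union of the sets $q=z_j$, where $z_0,\dots,z_\mu$ are the $\mu+1$ small solutions of $\tau(z)^{\mu+1}=\delta$. For $0<|\delta|\ll\varepsilon$ each of these is a Milnor fiber of the nondegenerate quadratic form $q$ on $\mathbb C^4$, homotopy equivalent to $S^3$. So the Milnor fiber of $\Phi\circ q$ has Euler characteristic $(\mu+1)\cdot0=0$, and $\nu(Z_p)=(-1)^4(1-0)=1$. For $\varphi=s$ the function is $\Phi\circ q=q^2/2$.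

If $\varphi=0$, then (17) is $\mathbb C[[k,c_2,c_3,D]]$, a smooth point of dimension $4$, and $\nu(Z_p)=1$.

**Step 10.3. Proof of Theorems 1 and 3.** The two complete local rings of Theorem 3 are (13) and (17). The curve $C$ has the single node $p$, and $e(\operatorname{Hilb}^1(Y_\varphi,C))=6$ by (5). So (4) gives
$$\int_{\operatorname{Hilb}^1(Y_\varphi,C)}\nu\,de=-6\,\nu([C])+\bigl(\nu(Z_p)+\nu([C])\bigr).$$
If $\varphi$ has order $\mu$ with $1\le\mu<\infty$, this is $-6\mu+(1+\mu)=1-5\mu$, while (2) predicts $-6\mu$; the two differ since $\mu\ne-1$. If $\varphi=0$, it is $6+(1-1)=6=-\nu([C])\cdot6$, and (2) holds for $n=1$. This proves Theorem 3. $\blacksquare$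

For $\varphi=s$ we have $\mu=1$ and $\nu([C])=1$. On $\operatorname{Hilb}^1(Y,C)\setminus\{Z_p\}$, of Euler characteristic $5$, $\nu=-1$; and $\nu(Z_p)=+1$. So the integral is $-5+1=-4$, whereas the conjecture predicts $-6$. By Section 3, $Y=Y_s$ is a quasi-projective Calabi–Yau threefold and $C$ is a proper reduced nodal curve. This proves Theorem 1, and the conjecture is false. $\blacksquare$

From $x=ma$, $y=f_3b$, $s=ab$ on $U_1$ one sees that $Y_s$ lies over the hypersurface $xy=s\,m\,(m-s)$, with $C$ the fiber over the origin. The failure is concentrated at the single point $Z_p$, where $\operatorname{Hilb}(Y_s)$ is étale-locally $\operatorname{Crit}\bigl((c_2c_3-kD)^2\bigr)\subset\mathbb A^4$.
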